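\title{Separating Class-Bounding and Dependent Choice\\ in Morse--Kelley class theory}

\begin{abstract}
Morse--Kelley class theory $\mathrm{MK}$ well-orders its sets but has no axiom for choosing classes. Adding the Class-Bounding schema gives $\mathrm{MK}^*$, and adding also Dependent Choice for classes gives $\mathrm{MK}^{**}$. Assuming only that $\mathrm{MK}$ is consistent, we show that there are models of $\mathrm{MK}$ that do not satisfy $\mathrm{MK}^*$ and models of $\mathrm{MK}^*$ that do not satisfy $\mathrm{MK}^{**}$. Both are symmetric models for a class forcing that adds no sets. The forcing adds a tree of generic functions $\mathrm{Ord}\to 2$ together with one class that recognizes these functions without listing them. With finite supports Class-Bounding fails; with well-founded supports it holds while Dependent Choice fails.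
\end{abstract}

\section{Introduction}\label{sec:intro}

Morse--Kelley class theory $\mathrm{MK}$ is a two-sorted theory whose objects are sets $x,y,\dots$ and classes $X,Y,\dots$. Every set is a class, and every member of a class is a set. The axioms are:
\begin{itemize}
\item the $\mathrm{ZFC}$ axioms for sets;
\item class extensionality and class foundation;
\item class replacement: the image of a set under a class function is a set;
\item global choice: there is a class well-ordering of the universe of sets;
\item full (impredicative) class comprehension: for every formula $\varphi(x,\vec p,\vec A)$ with set parameters $\vec p$ and class parameters $\vec A$, which may quantify over both sets and classes, $\{x: x\text{ is a set and }\varphi(x,\vec p,\vec A)\}$ is a class.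
\end{itemize}
For a class $Z$, a set $y$ and an ordinal $\alpha$ put
\[
Z_y=\{z:(y,z)\in Z\},\qquad Z^\alpha=\{(\beta,z)\in Z:\beta<\alpha\}.
\]
A class $Z$ thus codes a family of classes indexed by sets, its \emph{sections} $Z_y$, and $Z^\alpha$ codes the sections with index below $\alpha$. In the following two schemas $\varphi$ ranges over all formulas, with set and class parameters and class quantifiers.
\begin{description}
\item[Class-Bounding.] If for every set $x$ there is a class $X$ with $\varphi(x,X)$, then there is a class $Z$ such that for every set $x$ there is a set $y$ with $\varphi(x,Z_y)$.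
\item[Dependent Choice.] If for every class $X$ there is a class $Y$ with $\varphi(X,Y)$, then there is a class $Z$ such that $\varphi(Z^\alpha,Z_\alpha)$ holds for every ordinal $\alpha$.
\end{description}
The theory $\mathrm{MK}^*$ is $\mathrm{MK}$ with Class-Bounding, and $\mathrm{MK}^{**}$ is $\mathrm{MK}^*$ with Dependent Choice. Global choice chooses sets. The two schemas choose classes, the first independently of one another, the second successively.

\begin{remark}\label{rem:choice}
Work in $\mathrm{MK}$ and let $\langle x_\alpha:\alpha\in\mathrm{Ord}\rangle$ enumerate all sets (Section~\ref{sec:conv}).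

(a) Class-Bounding yields a class $Z'$ with $\varphi(x,Z'_x)$ for all $x$. Given $Z$ as in the schema, let $y(x)$ be the first set in the enumeration with $\varphi(x,Z_{y(x)})$ and put $Z'=\{(x,z):z\in Z_{y(x)}\}$, a class by comprehension.

(b) Dependent Choice implies Class-Bounding. Suppose $\forall x\exists X\varphi(x,X)$ and let $\psi(X,Y)$ say: $(0,0)\in Y$, and if $\alpha$ is the least ordinal with $X_\alpha=\emptyset$ then $\varphi(x_\alpha,Y_1)$. Then $\forall X\exists Y\psi(X,Y)$. If $\psi(Z^\alpha,Z_\alpha)$ holds for all $\alpha$, then all $Z_\alpha$ are nonempty, so $\alpha$ is the least index of an empty section of $Z^\alpha$, and $\varphi(x_\alpha,(Z_\alpha)_1)$ holds. The class $\{(x_\alpha,z):z\in (Z_\alpha)_1\}$ is as required.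
\end{remark}

Both schemas hold when the classes can be well-ordered. If $\kappa$ is inaccessible, then $(V_\kappa,\mathcal P(V_\kappa))$ is a model of $\mathrm{MK}^{**}$: fix a well-order of $\mathcal P(V_\kappa)$ in the ambient universe, always choose the least witness, and observe that the resulting $Z$ is a subset of $V_\kappa$. No axiom of $\mathrm{MK}$ provides such an order of the classes, so one expects that $\mathrm{MK}$ does not prove Class-Bounding, and, since independent choices say little about successive ones, that $\mathrm{MK}^*$ does not prove Dependent Choice. The hypothesis under which one can hope to show this is the consistency of $\mathrm{MK}$. It provides a countable model of the two-sorted theory and nothing more: the model need not be well-founded, and it need not be a $\beta$-model, that is, correct about the well-foundedness of its class relations. Throughout, ``model'' is meant in this general sense. The following question is posed in \cite{AF}.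

\medskip
\noindent\textbf{Question.} \emph{Assuming just the consistency of $\mathrm{MK}$, are there models of $\mathrm{MK}$ that do not satisfy $\mathrm{MK}^*$, and models of $\mathrm{MK}^*$ that do not satisfy $\mathrm{MK}^{**}$?}
\medskip

The answer to both parts is yes. We write a model as $(V,\mathcal C)$, where $V$ is the domain of sets and the classes are identified with their extensions, so that $\mathcal C$ is a family of subsets of $V$.

\begin{theorem}\label{thm:main}
Let $(V,\mathcal C)$ be a countable model of $\mathrm{MK}$. There are families $\mathcal C_0,\mathcal C_1,\mathcal C_2$ of subsets of the same $V$ such that: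
\begin{itemize}
\item[(a)] $\mathcal C_0\subseteq\mathcal C$ and $(V,\mathcal C_0)\models\mathrm{MK}^{**}$ (hence $\mathrm{MK}^*$);
\item[(b)] $\mathcal C_1\supseteq\mathcal C$, $(V,\mathcal C_1)\models\mathrm{MK}$, and Class-Bounding fails in $(V,\mathcal C_1)$ for a formula $\varphi$ without class quantifiers, already for $\omega$ many choices: $\forall x\exists X\varphi(x,X)$ holds, but no class $Z$ satisfies $\forall n\in\omega\,\exists y\,\varphi(n,Z_y)$;
\item[(c)] $(V,\mathcal C_2)\models\mathrm{MK}^*$, and Dependent Choice fails in $(V,\mathcal C_2)$ for a formula $\varphi$ without class quantifiers, already at length $\omega$: $\forall X\exists Y\varphi(X,Y)$ holds, but no class $Z$ satisfies $\varphi(Z^n,Z_n)$ for all $n\in\omega$.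
\end{itemize}
\end{theorem}

If $\mathrm{MK}$ is consistent, it has a countable model by the completeness and L\"owenheim--Skolem theorems. Parts (b) and (c) therefore give:

\begin{corollary}\label{cor:main}
$\mathrm{Con}(\mathrm{MK})$ implies $\mathrm{Con}(\mathrm{MK}+\neg\mathrm{MK}^*)$ and $\mathrm{Con}(\mathrm{MK}^*+\neg\mathrm{MK}^{**})$.
\end{corollary}

\subsection*{The idea}
To make Class-Bounding fail, one would like to add many generic functions $b:\mathrm{Ord}\to2$, keep only the classes that depend on finitely many of them, and let $\varphi(n,X)$ say that $X$ lists $n$ of them. The obstacle is to express this. The family of generic functions cannot be coded by a class of the model, for such a class would be the $Z$ that we want to avoid. So $\varphi$ has to say ``is one of the generic functions'' by means of a class parameter that lists none of them. The property must also be rigid: a single $b$ defines the infinitely many functions $\xi\mapsto b(e(k,\xi))$, where $e$ is a pairing function on the ordinals, and these must not qualify.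

We add such a parameter $T$ by the same forcing. The generic functions $b_s$ are indexed by the nodes $s$ of a tree. For each limit ordinal $\gamma$, the parameter $T$ provides a set $T(\gamma)$ of pairs of binary sequences of length $\gamma$, a \emph{test}, and a pair of functions $(B,B')$ is \emph{good} if $(B\restriction\gamma,B'\restriction\gamma)$ passes the test for all large $\gamma$. The forcing guarantees that $(b_s,b_{s'})$ is good when $s'$ is a child of $s$. Genericity makes the tests as strict as possible, and the key lemma (Lemma~\ref{lem:recog}) says that a good pair of classes that depends only on the nodes in a subtree $S$ agrees, from some ordinal on, with a pair $(b_s,b_{s'})$ for an edge $(s,s')$ of $S$. The class $T$ does not mention nodes and is invariant under automorphisms of the tree.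

The two models differ in the subtrees allowed as supports. With finite subtrees, the root has $n$ children for every $n$, but no class lists $n$ children for every $n$. With well-founded subtrees, every finite path in the tree can be prolonged, but no class follows an infinite path. Class-Bounding survives in the second model because class many well-founded trees can be moved apart by automorphisms and united into one well-founded tree. This step needs Class-Bounding in the ground model, which part (a) of the theorem supplies.

Sections~\ref{sec:forcing}--\ref{sec:recog} develop the forcing, the symmetric models and the key lemma. Parts (b) and (c) are proved in Sections~\ref{sec:fin} and~\ref{sec:wf}. Part (a) is independent of the forcing and is proved in Section~\ref{sec:inner}.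

\section{Conventions}\label{sec:conv}

The atomic formulas are $x\in y$, $x=y$ and $x\in X$, and formulas are built with $\neg$, $\wedge$, $\forall x$, $\forall X$. The expressions $X=Y$ and $x=X$ abbreviate coextensionality, and $X\in Y$ abbreviates $\exists x(x=X\wedge x\in Y)$. When a model $(V,\mathcal C)$ is fixed, all notions (finite, $\omega$, ordinal, well-founded, \dots) are those of the model unless the word \emph{external} is used. A subset of $V$ \emph{is a set} if it is the extension of an element of $V$. ``Formula'' means a genuine formula of the metatheory, and inductions on formulas are external; the one exception is the internal language $\mathcal L$ of Section~\ref{sec:inner}. A definable family of classes, which is in general not an object of the model, is called a \emph{collection}.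

In $\mathrm{MK}$, order the sets first by rank and then by a given global well-order. In the resulting class well-order $W$ every proper initial segment is contained in some $V_\alpha$ and so is a set. Hence $W$ has order type $\mathrm{Ord}$. We fix $W$, the isomorphism $o:V\to\mathrm{Ord}$, and a class bijection $e:\mathrm{Ord}\times\mathrm{Ord}\to\mathrm{Ord}$ (collapse the restriction of $W$ to $\mathrm{Ord}\times\mathrm{Ord}$).

\section{The forcing}\label{sec:forcing}

Fix an externally countable model $\mathfrak M=(V,\mathcal C)$ of $\mathrm{MK}$ and work in it.

\subsection*{The tree and the tests}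
Let $\mathbb S$ be the class of finite sequences of elements of $\mathrm{Ord}\times\mathrm{Ord}$, a tree under extension with root $\emptyset$. The \emph{color} of an entry $(\eta,\zeta)$ is $\eta$, and $\mathbb S_\delta$ is the class of nodes all of whose entries have color below $\delta$. Every node has class many children of each color; an unused color will provide room for moving nodes out of the way. A \emph{subtree} is a class $S\subseteq\mathbb S$ that contains $\emptyset$ and is closed under initial segments. It is \emph{bounded} if $S\subseteq\mathbb S_\delta$ for some $\delta$. A subtree that is a set is bounded, by replacement. The \emph{edges} of $S$ are the members of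
\[
\mathrm{Ed}(S)=\{(s,s^\frown a): s^\frown a\in S\}\cup\{(s,\emptyset):s\in S\}.
\]
Besides the edges from parent to child there is an edge from each node back to the root, including $(\emptyset,\emptyset)$. Lemma~\ref{lem:amalg} shows what these are for.

Let $\gamma>0$ be a limit ordinal. For $x,y\in2^\gamma$ let $x\mathrel{E_\gamma}y$ if $x$ and $y$ agree on $[\beta,\gamma)$ for some $\beta<\gamma$. This is an equivalence relation. A set $A\subseteq2^\gamma\times2^\gamma$ is \emph{invariant} if it is closed under $E_\gamma$ in each coordinate, and the \emph{invariant closure} of $A$ is $\{(x,y):\exists(u,v)\in A\ (x\mathrel{E_\gamma}u\wedge y\mathrel{E_\gamma}v)\}$.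

\begin{definition}\label{def:P}
$P$ is the class of triples $p=(\alpha_p,t_p,f_p)$ such that $\alpha_p$ is an ordinal; $t_p$ is a function on the limit ordinals $\gamma$ with $0<\gamma\le\alpha_p$, and each $t_p(\gamma)\subseteq2^\gamma\times2^\gamma$ is invariant; and $f_p:D_p\to2^{\alpha_p}$, where $D_p$ is a subtree and a set. We let $q\le p$ if $\alpha_q\ge\alpha_p$, $t_q\supseteq t_p$, $D_q\supseteq D_p$, $f_q(s)\supseteq f_p(s)$ for $s\in D_p$, and the \emph{edge clause} holds:
\[
(f_q(s)\restriction\gamma,\ f_q(s')\restriction\gamma)\in t_q(\gamma)\quad\text{for all }(s,s')\in\mathrm{Ed}(D_p)\text{ and all limits }\gamma\in(\alpha_p,\alpha_q].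
\]
\end{definition}

A condition decides the tests up to $\alpha_p$ and the functions $b_s$, $s\in D_p$, below $\alpha_p$, and it promises that the edges of $D_p$ pass all \emph{future} tests. Nothing is required of the past. In particular,
\begin{equation}\label{eq:flat}
\text{if }\alpha_q=\alpha_p,\ t_q=t_p\text{ and }f_q\supseteq f_p,\text{ then }q\le p.
\end{equation}
The order is transitive. Let $r\le q\le p$, let $(s,s')\in\mathrm{Ed}(D_p)$ and let $\gamma\in(\alpha_p,\alpha_r]$ be a limit. If $\gamma\le\alpha_q$, then $t_r(\gamma)=t_q(\gamma)$, and $f_r$ and $f_q$ agree below $\gamma$ at $s$ and $s'$, so the edge clause for $q\le p$ applies. If $\gamma>\alpha_q$, the edge clause for $r\le q$ applies, because $\mathrm{Ed}(D_p)\subseteq\mathrm{Ed}(D_q)$.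

The promise does not restrict how the functions are extended, since the new tests can be chosen afterward.

\begin{lemma}\label{lem:ext}
Let $p\in P$, $\alpha\ge\alpha_p$, let $X\supseteq D_p$ be a subtree that is a set, and let $g:X\to2^\alpha$ satisfy $g(s)\supseteq f_p(s)$ for $s\in D_p$. Extend $t_p$ to $t$ by letting $t(\gamma)$, for limit $\gamma\in(\alpha_p,\alpha]$, be the invariant closure of $\{(g(s)\restriction\gamma,g(s')\restriction\gamma):(s,s')\in\mathrm{Ed}(X)\}$. Then $q=(\alpha,t,g)$ is a condition and $q\le p$.
\end{lemma}

\begin{proof}
The edge clause holds because $\mathrm{Ed}(D_p)\subseteq\mathrm{Ed}(X)$.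
\end{proof}

Hence for every ordinal $\beta$ and node $s$ the class of $q$ with $\alpha_q\ge\beta$ and $s\in D_q$ is dense: add to $D_p$ the initial segments of $s$ and fill all new places with $0$.

\begin{lemma}\label{lem:closed}
Every descending sequence $\langle p_\xi:\xi<\theta\rangle\in V$ of conditions, $\theta$ a limit ordinal, has a lower bound.
\end{lemma}

\begin{proof}
Let $\alpha=\sup_\xi\alpha_{p_\xi}$, $D=\bigcup_\xi D_{p_\xi}$, $t=\bigcup_\xi t_{p_\xi}$, and for $s\in D$ let $f(s)$ be the union of the $f_{p_\xi}(s)$ with $s\in D_{p_\xi}$. As $s\in D_{p_\xi}$ for all large $\xi$, we have $f(s)\in2^\alpha$. If the supremum $\alpha$ is not attained, then $\alpha$ is a limit, and we add to $t$ the value $t(\alpha)$, the invariant closure of $\{(f(s),f(s')):(s,s')\in\mathrm{Ed}(D)\}$. Then $(\alpha,t,f)\le p_\xi$ for each $\xi$. For the edge clause at a limit $\gamma\in(\alpha_{p_\xi},\alpha]$: if $\gamma\le\alpha_{p_\zeta}$ for some $\zeta\ge\xi$, use $p_\zeta\le p_\xi$; otherwise $\gamma=\alpha$ is not attained and the choice of $t(\alpha)$ applies.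
\end{proof}

\subsection*{The generic objects}
An external subset $G\subseteq P$ is \emph{generic} if it is a filter (nonempty, closed upward, and any two members have a common extension in $G$) that meets every dense class $D\in\mathcal C$. As $\mathfrak M$ is countable, every $p$ lies in a generic $G$: list the dense classes externally, build a descending sequence from $p$ that meets them, and close it upward. This is the only use of countability. If $D\in\mathcal C$ is dense below $p\in G$, then $G$ meets $D$, since $D\cup\{q:q\perp p\}$ is dense. Fix a generic $G$ and put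
\begin{align*}
T&=\{(\gamma,x,y):\exists p\in G\ (\gamma\in\mathrm{dom}\,t_p\wedge(x,y)\in t_p(\gamma))\},\\
b_s&=\textstyle\bigcup\{f_p(s):p\in G,\ s\in D_p\}\qquad(s\in\mathbb S),
\end{align*}
and $T(\gamma)=\{(x,y):(\gamma,x,y)\in T\}$. Since $G$ is a generic filter, $b_s:\mathrm{Ord}\to2$, and for $p\in G$ we have $T(\gamma)=t_p(\gamma)$ for limit $\gamma\le\alpha_p$ and $b_s\restriction\alpha_p=f_p(s)$ for $s\in D_p$.

Let $B,B'\subseteq V$ be functions $\mathrm{Ord}\to2$ whose restrictions to ordinals are sets; the $b_s$ and the functions in $\mathcal C$ are of this kind. We write $B\sim B'$ if $B$ and $B'$ agree on $[\beta,\mathrm{Ord})$ for some $\beta$, and we call $(B,B')$ \emph{good} if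
\[
\exists\beta\ \forall\text{ limit }\gamma>\beta\quad(B\restriction\gamma,B'\restriction\gamma)\in T(\gamma).
\]
Both notions are expressed from $B,B',T$ without class quantifiers. The relation $\sim$ is an equivalence relation, and goodness is $\sim$-invariant in both arguments: if $B$ and $C$ agree from $\beta$ on, then $B\restriction\gamma\mathrel{E_\gamma}C\restriction\gamma$ for all limits $\gamma>\beta$, and $T(\gamma)$ is invariant.

\begin{lemma}\label{lem:edges}
\begin{itemize}
\item[(a)] If $s\ne s'$, then $b_s\not\sim b_{s'}$.
\item[(b)] If $(s,s')\in\mathrm{Ed}(\mathbb S)$, then $(b_s,b_{s'})$ is good.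
\end{itemize}
\end{lemma}

\begin{proof}
(a) Fix $\beta$. Given $p$ with $s,s'\in D_p$ and $\alpha_p\ge\beta$, Lemma~\ref{lem:ext} gives $q\le p$ with $\alpha_q=\alpha_p+1$ and $f_q(s)(\alpha_p)\ne f_q(s')(\alpha_p)$. By genericity $b_s$ and $b_{s'}$ differ at some point $\ge\beta$.

(b) Take $p\in G$ with $s,s'\in D_p$. For a limit $\gamma>\alpha_p$ take $q\in G$ with $q\le p$ and $\alpha_q\ge\gamma$. The edge clause gives $(b_s\restriction\gamma,b_{s'}\restriction\gamma)\in t_q(\gamma)=T(\gamma)$.
\end{proof}

The converse direction, that good pairs come from edges, is the heart of the paper. Here are the two smallest cases.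

\begin{example}\label{ex:small}
(a) \emph{If $B\in\mathcal C$, then no pair $(B,B')$ is good.} Fix $\beta$ and $p$, and let $\alpha=\max(\alpha_p,\beta)+\omega$. Continue every $f_p(s)$ on $[\alpha_p,\alpha)$ by $1-B$ and let $q\le p$ be the condition of Lemma~\ref{lem:ext}. The first coordinate of every pair in $t_q(\alpha)$ is $E_\alpha$-equivalent to $(1-B)\restriction\alpha$, and $B\restriction\alpha$ is not. By genericity, above every $\beta$ there is a limit $\alpha$ such that $B\restriction\alpha$ is not a first coordinate in $T(\alpha)$.

(b) \emph{If $(s,s')\notin\mathrm{Ed}(\mathbb S)$, then $(b_s,b_{s'})$ is not good.} Fix $\beta$ and $p$ with $s,s'\in D_p$ and $\alpha_p\ge\beta$, and let $\alpha=\alpha_p+\omega$. Continue $f_p(s)$ by $1,1,1,\dots$; if $s'\ne s$, continue $f_p(s')$ by $0,1,0,1,\dots$; continue all other $f_p(v)$ by $0,0,0,\dots$. Let $q\le p$ be the condition of Lemma~\ref{lem:ext}. If $(f_q(s),f_q(s'))\in t_q(\alpha)$, there is an edge $(v,v')$ of $D_p$ with $f_q(v)\mathrel{E_\alpha}f_q(s)$ and $f_q(v')\mathrel{E_\alpha}f_q(s')$. The three patterns are pairwise inequivalent, so $(v,v')=(s,s')$, which is not an edge.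 By genericity $(b_s,b_{s'})$ fails unboundedly many tests.
\end{example}

In both cases we reach a limit $\alpha$ at which the given pair differs cofinally from the pair of every edge, and we then choose the test at $\alpha$ as small as the promises allow. In general the pair is given by names and its values have to be decided along the way. The conditions that decide them make promises about edges outside the support of the names, and these promises must be discarded before the test at $\alpha$ is chosen. The next two sections prepare this.

\section{Symmetric models}\label{sec:sym}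

\subsection*{Automorphisms, supports, names}
Let $\mathcal G$ be the collection of class automorphisms $\pi$ of the tree $\mathbb S$ for which there is $\delta_0$ with $\pi[\mathbb S_\delta]=\mathbb S_\delta$ for all $\delta\ge\delta_0$. It is closed under composition and inverses, and its members map bounded subtrees to bounded subtrees, which is the purpose of the condition on $\delta_0$. For a subtree $S$ let $\mathcal G_S=\{\pi\in\mathcal G:\pi\restriction S=\mathrm{id}\}$. For $\pi\in\mathcal G$ and $p\in P$ put $\pi p=(\alpha_p,t_p,f_p\circ\pi^{-1})$, so that $D_{\pi p}=\pi[D_p]$. As $\pi$ fixes the root and preserves the parent--child relation, it maps $\mathrm{Ed}(S)$ onto $\mathrm{Ed}(\pi[S])$. Hence $p\mapsto\pi p$ is an automorphism of $P$, and $(\sigma\pi)p=\sigma(\pi p)$.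

A \emph{branch} through a subtree $S$ is a function $h:\omega\to\mathrm{Ord}\times\mathrm{Ord}$ with $h\restriction n\in S$ for all $n$; such an $h$ is a set, by replacement. $S$ is \emph{well-founded} if it has no branch. Let $J_{\mathrm{fin}}$ be the collection of finite subtrees and $J_{\mathrm{wf}}$ the collection of bounded well-founded subtrees, which may be proper classes. Until the end of Section~\ref{sec:recog}, $J$ is either of the two, and we use only the following properties.

\begin{lemma}\label{lem:J}
Members of $J$ are bounded; $J$ contains the finite subtrees; $J$ is closed under unions of two members; and $\pi[S]\in J$ for $S\in J$ and $\pi\in\mathcal G$.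
\end{lemma}

\begin{proof}
For $J_{\mathrm{fin}}$ all four statements are immediate. For $J_{\mathrm{wf}}$: a finite subtree is a set, hence bounded, and its nodes have bounded length. A branch through $S_1\cup S_2$ has infinitely many, hence all, of its initial segments in one $S_i$. If $h$ is a branch through $\pi[S]$, the nodes $\pi^{-1}(h\restriction n)\in S$ have length $n$ and extend one another, so their union is a branch through $S$.
\end{proof}

Since no sets will be added, a name for a class only has to say which sets are put into the class by which conditions. A \emph{name} is a class $\Gamma\subseteq V\times P$ such that $(x,p)\in\Gamma$ and $q\le p$ imply $(x,q)\in\Gamma$. For $\pi\in\mathcal G$ let $\pi\Gamma=\{(x,\pi p):(x,p)\in\Gamma\}$, again a name. $\Gamma$ is \emph{$S$-symmetric} if $\pi\Gamma=\Gamma$ for all $\pi\in\mathcal G_S$, and $\mathcal N_J$ is the collection of names that are $S$-symmetric for some $S\in J$. An $S$-symmetric name is $S'$-symmetric for every subtree $S'\supseteq S$, so externally finitely many names in $\mathcal N_J$ are $S$-symmetric for a common $S\in J$. If $\Gamma$ is $S$-symmetric, then $\pi\Gamma$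 is $\pi[S]$-symmetric: for $\sigma\in\mathcal G_{\pi[S]}$ we have $\pi^{-1}\sigma\pi\in\mathcal G_S$, so $\pi^{-1}\sigma\pi\Gamma=\Gamma$. By Lemma~\ref{lem:J}, every $\pi\in\mathcal G$ permutes $\mathcal N_J$. For a generic $G$ put
\[
\Gamma^G=\{x:\exists p\in G\ (x,p)\in\Gamma\},\qquad N_J[G]=(V,\{\Gamma^G:\Gamma\in\mathcal N_J\}).
\]

We need four kinds of names. For $A\in\mathcal C$ and $S\in J$ let $P_S=\{r\in P:D_r\subseteq S\}$ and
\begin{align*}
\check A&=A\times P,\\
\dot T&=\{((\gamma,x,y),p):\gamma\in\mathrm{dom}\,t_p,\ (x,y)\in t_p(\gamma)\},\\
\dot b_S&=\{((s,(\xi,k)),p):s\in S\cap D_p,\ \xi<\alpha_p,\ f_p(s)(\xi)=k\},\\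
\dot g_S&=\{(r,p):r\in P_S,\ p\le r\}.
\end{align*}
The names $\check A$ and $\dot T$ are fixed by all of $\mathcal G$, and $\check A^G=A$, $\dot T^G=T$. The names $\dot b_S$ and $\dot g_S$ are $S$-symmetric. Indeed, let $\pi\in\mathcal G_S$. For $s\in S$ we have $s\in D_{\pi p}$ if and only if $s\in D_p$, and then $f_{\pi p}(s)=f_p(s)$; and $\pi r=r$ for $r\in P_S$, so $p\le r$ if and only if $\pi p\le r$. The class $\mathbf b_S=\dot b_S^G$ has the sections $(\mathbf b_S)_s=b_s$ for $s\in S$, and $\dot g_S^G=G\cap P_S$.

\subsection*{The forcing relation}
For a formula $\varphi$, sets $\bar x$ and names $\bar\Gamma$ in $\mathcal N_J$, define $p\Vdash\varphi(\bar x,\bar\Gamma)$ by recursion on $\varphi$: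
\begin{itemize}
\item $p\Vdash x\in y$ if $x\in y$, and $p\Vdash x=y$ if $x=y$;
\item $p\Vdash x\in\Gamma$ if $\{q:(x,q)\in\Gamma\}$ is dense below $p$;
\item $p\Vdash\neg\varphi$ if no $q\le p$ forces $\varphi$, and $p\Vdash\varphi\wedge\psi$ if $p\Vdash\varphi$ and $p\Vdash\psi$;
\item $p\Vdash\forall x\,\varphi(x)$ if $p\Vdash\varphi(x)$ for all sets $x$;
\item $p\Vdash\forall X\varphi(X)$ if $p\Vdash\varphi(\Gamma)$ for all $\Gamma\in\mathcal N_J$.
\end{itemize}
For each $\varphi$ this relation is expressed over $\mathfrak M$ by a formula with class quantifiers (they occur in the last clause and in the definition of $\mathcal N_J$). By impredicative comprehension, $\{(p,\bar x):p\Vdash\varphi(\bar x,\bar\Gamma)\}$ is a class of $\mathfrak M$ for all $\bar\Gamma$. This is where the strength of $\mathrm{MK}$ enters the forcing argument.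

\begin{lemma}\label{lem:force}
\begin{itemize}
\item[(a)] If $q\le p$ and $p\Vdash\varphi$, then $q\Vdash\varphi$.
\item[(b)] If $\{q:q\Vdash\varphi\}$ is dense below $p$, then $p\Vdash\varphi$.
\item[(c)] If $p\not\Vdash\varphi$, some $q\le p$ forces $\neg\varphi$. If $p\Vdash\exists x\,\varphi(x)$, then for every $q\le p$ there are $r\le q$ and a set $x$ with $r\Vdash\varphi(x)$; the same holds for $\exists X$ with a name $\Gamma\in\mathcal N_J$ in place of $x$.
\item[(d)] For $\pi\in\mathcal G$: $p\Vdash\varphi(\bar x,\bar\Gamma)$ if and only if $\pi p\Vdash\varphi(\bar x,\pi\bar\Gamma)$.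
\end{itemize}
\end{lemma}

\begin{proof}
(a) is an immediate induction on $\varphi$. (b) is also proved by induction. For $x\in y$ and $x=y$ forcing does not depend on the condition. For $x\in\Gamma$, below any $p'\le p$ there is $q\Vdash x\in\Gamma$, and below $q$ there is $r$ with $(x,r)\in\Gamma$. For $\neg\varphi$: if some $q\le p$ forced $\varphi$, some $r\le q$ would force $\neg\varphi$ and, by (a), $\varphi$, against the definition. For $\wedge$ and $\forall$ apply the induction hypothesis to each conjunct or instance.

(c) If $p\not\Vdash\varphi$, then by (b) there is $q\le p$ no extension of which forces $\varphi$. If $p\Vdash\neg\forall x\neg\varphi$ and $q\le p$, then $q\not\Vdash\neg\varphi(x)$ for some $x$, so some $r\le q$ forces $\varphi(x)$; for $\exists X$ replace $x$ by a name.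

(d) Induction on $\varphi$. The map $q\mapsto\pi q$ is an isomorphism from the cone below $p$ onto the cone below $\pi p$, and $(x,q)\in\Gamma$ if and only if $(x,\pi q)\in\pi\Gamma$; this handles $x\in\Gamma$ and $\neg$. For $\forall X$ use that $\pi$ permutes $\mathcal N_J$.
\end{proof}

\begin{lemma}[Truth Lemma]\label{lem:truth}
$N_J[G]\models\varphi(\bar x,\bar\Gamma^G)$ if and only if some $p\in G$ forces $\varphi(\bar x,\bar\Gamma)$.
\end{lemma}

\begin{proof}
Induction on $\varphi$. For $x\in y$ and $x=y$ use $G\ne\emptyset$. If $(x,p)\in\Gamma$ with $p\in G$, then $(x,q)\in\Gamma$ for all $q\le p$, so $p\Vdash x\in\Gamma$; conversely, if $p\in G$ forces $x\in\Gamma$, then $G$ meets $\{q:(x,q)\in\Gamma\}$. For $\wedge$ use that $G$ is a filter. For $\neg\varphi$: the class of $p$ that force $\varphi$ or $\neg\varphi$ is dense, so if $\varphi$ fails in $N_J[G]$, some $p\in G$ forces $\neg\varphi$. Conversely, if $p\in G$ forces $\neg\varphi$, no $q\in G$ forces $\varphi$, since a common extension of $p$ and $q$ would force $\varphi$. For $\forall X\varphi$: if $p\in G$ forces it, every instance holds in $N_J[G]$. Conversely, $\{p:p\Vdash\forall X\varphi\text{ or }\exists\Gamma\in\mathcal N_J\ p\Vdash\neg\varphi(\Gamma)\}$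 is a class by impredicative comprehension and is dense by Lemma~\ref{lem:force}(c). Take $p\in G$ in it. If $\forall X\varphi$ holds in $N_J[G]$, the second alternative is excluded by the case of $\neg$. For $\forall x$ argue in the same way with sets in place of names.
\end{proof}

It follows that $p\Vdash\varphi$ if and only if $\varphi$ holds in $N_J[G]$ for every generic $G\ni p$: if $p\not\Vdash\varphi$, take $q\le p$ forcing $\neg\varphi$ and a generic $G\ni q$. So we may verify forcing statements semantically; in particular, what $p$ forces is closed under logical consequence. A forcing statement verified in this external way for all values of its parameters is true in $\mathfrak M$, being expressible there, and can be used in recursions carried out inside $\mathfrak M$.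

\subsection*{The axioms of $\mathrm{MK}$}
The closure of $P$ allows us to decide set many existential statements with one condition.

\begin{lemma}\label{lem:decide}
If $a\in V$ and $p\Vdash\forall x\in a\,\exists y\,\varphi(x,y,\bar\Gamma)$, with $y$ a set variable, then there are $q\le p$ and a function $g\in V$ on $a$ with $q\Vdash\varphi(x,g(x),\bar\Gamma)$ for all $x\in a$.
\end{lemma}

\begin{proof}
Enumerate $a$ as $\langle x_\xi:\xi<\theta\rangle$ and define in $\mathfrak M$ a descending sequence $\langle p_\xi:\xi\le\theta\rangle$ with $p_0=p$. Since $p\Vdash\exists y\,\varphi(x_\xi,y,\bar\Gamma)$, Lemma~\ref{lem:force}(c) lets us take for $(p_{\xi+1},g(x_\xi))$ the $W$-least pair $(r,y)$ with $r\le p_\xi$ and $r\Vdash\varphi(x_\xi,y,\bar\Gamma)$. At limits take the $W$-least lower bound (Lemma~\ref{lem:closed}). The sequences are sets by replacement in $\mathfrak M$. Let $q=p_\theta$.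
\end{proof}

\begin{proposition}\label{prop:MK}
Let $N=N_J[G]$. Then $N\models\mathrm{MK}$, and every class of $\mathcal C$ is a class of $N$. Moreover:
\begin{itemize}
\item[(a)] if $S\in J$, a class definable in $N$, by any formula, from sets and from classes with $S$-symmetric names has an $S$-symmetric name;
\item[(b)] a class function of $N$ whose domain is a set is an element of $V$.
\end{itemize}
\end{proposition}

\begin{proof}
Each $A\in\mathcal C$ equals $\check A^G$; in particular every set is a class of $N$. The sets of $N$ are those of $\mathfrak M$, so the $\mathrm{ZFC}$ axioms for sets hold, and extensionality holds because classes are subsets of $V$.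

\emph{Comprehension and \textup{(a)}.} Let $\bar\Gamma$ be $S$-symmetric and $\Delta=\{(x,p):p\Vdash\varphi(x,\bar y,\bar\Gamma)\}$. This is a class of $\mathfrak M$ and a name by Lemma~\ref{lem:force}(a). For $\pi\in\mathcal G_S$ we have $\pi\bar\Gamma=\bar\Gamma$, so $(x,p)\in\Delta$ if and only if $(x,\pi p)\in\Delta$ by Lemma~\ref{lem:force}(d); thus $\Delta$ is $S$-symmetric. By the Truth Lemma, $\Delta^G=\{x:N\models\varphi(x,\bar y,\bar\Gamma^G)\}$.

\emph{If $a\in V$ and $\Gamma\in\mathcal N_J$, then $\Gamma^G\cap a$ is a set.} Let $\varphi(x,y)$ be $(x\in\Gamma\wedge y=1)\vee(x\notin\Gamma\wedge y=0)$. Every condition forces $\forall x\in a\,\exists y\,\varphi(x,y)$. By Lemma~\ref{lem:decide} and genericity there are $q\in G$ and $g\in V$ with $q\Vdash\varphi(x,g(x))$ for all $x\in a$, and then $\Gamma^G\cap a=\{x\in a:g(x)=1\}$.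

\emph{Replacement and \textup{(b)}.} Let $F=\Gamma^G$ be a function and $a$ a set. Then $a'=a\cap\mathrm{dom}\,F$ is a set, and some $p\in G$ forces $\forall x\in a'\,\exists y\,(x,y)\in\Gamma$. By Lemma~\ref{lem:decide}, applied below each $r\le p$, and genericity, there are $q\in G$ and $g\in V$ with $q\Vdash(x,g(x))\in\Gamma$ for all $x\in a'$. So $F\restriction a'=g$, and $F[a]$ is the range of $g$.

\emph{Foundation and global choice.} Let $A$ be a class of $N$ and $x\in A$. Then $A\cap\mathrm{trcl}(\{x\})$ is a nonempty set, and an $\in$-minimal element of it is $\in$-minimal in $A$. The intersection of $A$ with the set of $y$ with $o(y)\le o(x)$ is a nonempty set, and its $W$-least element is $W$-least in $A$. So $W$ remains a well-order in $N$.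
\end{proof}

The class $T$ belongs to $N$. If $s\in S\in J$, then $b_s$ is a section of $\mathbf b_S$, so it is a class of $N$ with an $S$-symmetric name; since finite subtrees are in $J$, every $b_s$ is a class of $N$. By (b), the notions $\sim$ and ``good'' apply to all class functions $\mathrm{Ord}\to2$ of $N$.

\section{Restriction and recognition}\label{sec:recog}

For a subtree $S$ and $p\in P$ let $p|S=(\alpha_p,t_p,f_p\restriction(S\cap D_p))$. Then $p|S\in P_S$, and $p\le p|S$ by \eqref{eq:flat}. We show that statements about $S$-symmetric names are decided by such restrictions. The plan is the usual one: move the part of $p$ outside $S$ away from a given extension $r$ of $p|S$, then amalgamate. The first step uses a fresh color.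

\begin{lemma}\label{lem:move}
Let $S,X$ be subtrees with $S\cup X\subseteq\mathbb S_\eta$. There is $m=m_{S,X,\eta}\in\mathcal G_S$, uniformly definable from $S,X,\eta$, such that for every $x\in X\setminus S$ the node $m(x)$ has the form $s^\frown a_1{}^\frown\cdots{}^\frown a_k$ with $s\in S$, $k\ge1$, and all $a_i$ of color $\eta$.
\end{lemma}

\begin{proof}
For $s\in\mathbb S$ let $w_s$ be the permutation of $\mathrm{Ord}\times\mathrm{Ord}$ that exchanges $a$ and $(\eta,e(a))$ for every $a$ with $s^\frown a\in X\setminus S$ and is the identity elsewhere. Such $a$ have color below $\eta$ and $e$ is injective, so these transpositions are disjoint. Put $m(\emptyset)=\emptyset$ and $m(s^\frown a)=m(s)^\frown w_s(a)$. Since $m$ maps the children of $s$ bijectively onto those of $m(s)$, it is an automorphism of $\mathbb S$. For $\delta>\eta$ every $w_s$ preserves $\delta\times\mathrm{Ord}$, so $m[\mathbb S_\delta]=\mathbb S_\delta$. If $s^\frown a\in S$, then $a$ has color below $\eta$ and $s^\frown a\notin X\setminus S$, so $w_s(a)=a$; by induction on length, $m$ fixes $S$ pointwise. Let $x\in X\setminus S$ and let $s$ be its longest initial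 segment in $S$. All longer initial segments of $x$ lie in $X\setminus S$, so each later entry $c$ of $x$ is replaced by $(\eta,e(c))$.
\end{proof}

The amalgamation meets a difficulty. If $r\le p|S$, the tests of $r$ on $(\alpha_p,\alpha_r]$ were chosen without regard to the nodes of $D_p\setminus S$, yet $p$ has promised that their edges pass. The only pairs known to pass come from edges of $S\cap D_p$. We let every node outside $S$ copy the root; its edges then look like edges back to the root.

\begin{lemma}\label{lem:amalg}
Let $S$ be a subtree. If $r\le p|S$ and $D_r\cap D_p\subseteq S$, then $r$ and $p$ are compatible.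
\end{lemma}

\begin{proof}
Note that $D_p\cap S\subseteq D_r$ and that $D_p\setminus S$ is disjoint from $D_r$. Let $u=(\alpha_r,t_r,f_u)$, where $D_u=D_r\cup D_p$, $f_u=f_r$ on $D_r$, and
\[
f_u(s)=f_p(s)\cup f_r(\emptyset)\restriction[\alpha_p,\alpha_r)\qquad(s\in D_p\setminus S).
\]
Then $u\le r$ by \eqref{eq:flat}. For $u\le p$ all clauses but the edge clause follow from $r\le p|S$ and the definition of $f_u$. For $s\in D_p$ let $\bar s=s$ if $s\in S$ and $\bar s=\emptyset$ otherwise. Let $\gamma\in(\alpha_p,\alpha_r]$ be a limit. For $s\in D_p$ the sequences $f_u(s)$ and $f_r(\bar s)$ agree on $[\alpha_p,\gamma)$, so $f_u(s)\restriction\gamma\mathrel{E_\gamma}f_r(\bar s)\restriction\gamma$. Let $(s,s')\in\mathrm{Ed}(D_p)$. Then $(\bar s,\bar s')\in\mathrm{Ed}(S\cap D_p)$: if $s'=\emptyset$ or $s'\notin S$, this pair is $(\bar s,\emptyset)$; otherwise $s'=s^\frown a\in S$, so $s\in S$ and the pair is $(s,s')$. As $r\le p|S$, we have $(f_r(\bar s)\restriction\gamma,f_r(\bar s')\restriction\gamma)\in t_r(\gamma)$, and invariance of $t_r(\gamma)$ gives $(f_u(s)\restriction\gamma,f_u(s')\restriction\gamma)\in t_r(\gamma)$.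
\end{proof}

\begin{lemma}[Restriction]\label{lem:restrict}
If $S\in J$, the names $\bar\Gamma$ are $S$-symmetric and $p\Vdash\varphi(\bar x,\bar\Gamma)$, then $p|S\Vdash\varphi(\bar x,\bar\Gamma)$.
\end{lemma}

\begin{proof}
Otherwise some $r\le p|S$ forces $\neg\varphi(\bar x,\bar\Gamma)$. As $S$ is bounded, there is $\eta$ with $S\cup D_p\cup D_r\subseteq\mathbb S_\eta$. Let $\pi=m_{S,D_p,\eta}\in\mathcal G_S$. Then $\pi p\Vdash\varphi(\bar x,\bar\Gamma)$ by Lemma~\ref{lem:force}(d). Since $\pi$ is a bijection that fixes $S$ pointwise, $(\pi p)|S=p|S$. The nodes of $\pi[D_p\setminus S]$ have an entry of color $\eta$ and so are not in $D_r$; hence $D_{\pi p}\cap D_r\subseteq S$. By Lemma~\ref{lem:amalg}, $r$ and $\pi p$ have a common extension, which forces $\varphi$ and $\neg\varphi$, a contradiction.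
\end{proof}

\begin{remark}\label{rem:fail}
Without the edges back to the root Lemma~\ref{lem:amalg} would fail: for $S=\{\emptyset\}$ and $D_p=\{\emptyset,s\}$ there would be $r\le p|S$ with $D_r=S$, $\alpha_r=\alpha_p+\omega$ and $t_r(\alpha_r)=\emptyset$, and a common extension of $p$ and $r$ would have to put a pair into $t_r(\alpha_r)$. Without boundedness Lemma~\ref{lem:restrict} would fail: let $S$ consist of the root and all its children except $s_0$. Every $\pi\in\mathcal G_S$ fixes $s_0$, so $\Gamma=\{((\xi,k),p):s_0\in D_p,\ f_p(s_0)(\xi)=k\}$ is $S$-symmetric. A condition $p$ with $f_p(s_0)(0)=1$ forces $(0,1)\in\Gamma$, while by \eqref{eq:flat} the condition $p|S$ has an extension $r$ with $f_r(s_0)(0)=0$.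
\end{remark}

\begin{lemma}[Recognition]\label{lem:recog}
Let $S\in J$ and let $B,B':\mathrm{Ord}\to2$ be classes of $N_J[G]$ with $S$-symmetric names. If $(B,B')$ is good, there is $(s,s')\in\mathrm{Ed}(S)$ with $B\sim b_s$ and $B'\sim b_{s'}$.
\end{lemma}

\begin{proof}
Suppose not, and let $\Gamma,\Gamma'$ be $S$-symmetric names for $B,B'$. By the Truth Lemma there are a condition $p$ and an ordinal $\beta$ with $p\Vdash\psi$, where $\psi$ says: $\Gamma,\Gamma'$ are functions $\mathrm{Ord}\to2$; $(\Gamma\restriction\gamma,\Gamma'\restriction\gamma)\in\dot T(\gamma)$ for all limits $\gamma>\beta$; and there is no $(s,s')\in\mathrm{Ed}(\check S)$ with $\Gamma\sim\dot b_s$ and $\Gamma'\sim\dot b_{s'}$. Here $\dot b_s$ stands for the $s$-th section of $\dot b_S$, so the names in $\psi$ are $\Gamma,\Gamma',\dot T,\check S,\dot b_S$, all $S$-symmetric. Extending $p$, we assume $\alpha_p\ge\beta$.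

\emph{Step 1: deciding values and disagreements.} In $\mathfrak M$ we build $p=p_0\ge p_1\ge\cdots$ ($n\in\omega$), with $\alpha_n=\alpha_{p_n}$, and $c_n,c'_n\in2^{\alpha_n}$ such that
\begin{itemize}
\item[(i)] $\alpha_n<\alpha_{n+1}$;
\item[(ii)] $p_{n+1}\Vdash\Gamma\restriction\alpha_n=c_n\wedge\Gamma'\restriction\alpha_n=c_n'$;
\item[(iii)] for each $(s,s')\in\mathrm{Ed}(S\cap D_{p_n})$ there is $\xi\in[\alpha_n,\alpha_{n+1})$ with $p_{n+1}\Vdash\Gamma(\xi)\ne\dot b_s(\xi)\vee\Gamma'(\xi)\ne\dot b_{s'}(\xi)$.
\end{itemize}
Let $p_n$ be given; it forces $\psi$. By Proposition~\ref{prop:MK}(b), which holds for every generic filter, $p_n$ forces that $\Gamma\restriction\alpha_n$ and $\Gamma'\restriction\alpha_n$ are sets, so an extension decides them. Further, $p_n$ forces for each edge in the set $\mathrm{Ed}(S\cap D_{p_n})$ that one of the two equivalences fails, hence that there is a disagreement at some $\xi\ge\alpha_n$. Lemma~\ref{lem:decide} decides such $\xi$ for all these edges at once, and Lemma~\ref{lem:ext} raises the height above $\alpha_n$ and above this set of $\xi$. Taking $W$-least choices, we obtain the sequences as sets.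

\emph{Step 2: the limit.} Let $\alpha=\sup_n\alpha_n$, a limit ordinal above $\beta$. As $p_{n+2}$ forces (ii) for $n$ and for $n+1$, we have $c_n\subseteq c_{n+1}$ and $c'_n\subseteq c'_{n+1}$. Let $c=\bigcup_nc_n$, $c'=\bigcup_nc'_n$, $D=S\cap\bigcup_nD_{p_n}$, and for $s\in D$ let $f(s)\in 2^\alpha$ be the union of the $f_{p_n}(s)$. We claim:
\begin{equation}\label{eq:nopass}
\text{for no }(s,s')\in\mathrm{Ed}(D)\text{ do both }c\mathrel{E_\alpha}f(s)\text{ and }c'\mathrel{E_\alpha}f(s')\text{ hold.}
\end{equation}
Let $(s,s')\in\mathrm{Ed}(D)$. For all large $n$ it is an edge of $S\cap D_{p_n}$; let $\xi_n\in[\alpha_n,\alpha_{n+1})$ be as in (iii). The condition $p_{n+2}$ forces $\Gamma(\xi_n)=c(\xi_n)$, $\Gamma'(\xi_n)=c'(\xi_n)$, $\dot b_s(\xi_n)=f(s)(\xi_n)$, $\dot b_{s'}(\xi_n)=f(s')(\xi_n)$, and also the disjunction in (iii). Hence $c(\xi_n)\ne f(s)(\xi_n)$ or $c'(\xi_n)\ne f(s')(\xi_n)$. One of the alternatives occurs for infinitely many $n$, and the corresponding $\xi_n$ are cofinal in $\alpha$.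

\emph{Step 3: the smallest test.} A lower bound of the $p_n$ would have to let all edges of $\bigcup_nD_{p_n}$ pass at $\alpha$, and \eqref{eq:nopass} says nothing about edges outside $S$. We therefore bound only the restrictions $p_n|S$. Let $C$ be the invariant closure of $\{(f(s),f(s')):(s,s')\in\mathrm{Ed}(D)\}$ and
\[
q=\bigl(\alpha,\ \textstyle\bigcup_nt_{p_n}\cup\{(\alpha,C)\},\ f\bigr).
\]
Then $q\in P$, and $q\le p_n|S$ for every $n$: the edge clause at a limit $\gamma\in(\alpha_n,\alpha)$ follows from $p_m\le p_n$ for an $m\geq n$ with $\alpha_m\ge\gamma$, and at $\gamma=\alpha$ from the definition of $C$. By Lemma~\ref{lem:restrict}, $p_0|S$ forces $\psi$, and $p_{n+1}|S$ forces the statement in (ii). So $q$ forces all of them. In $N_J[G']$, for a generic $G'\ni q$, we then have $\Gamma^{G'}\restriction\alpha=c$, $(\Gamma')^{G'}\restriction\alpha=c'$ and $\dot T^{G'}(\alpha)=C$, and $\psi$ with $\gamma=\alpha>\beta$ gives $(c,c')\in C$. This contradicts \eqref{eq:nopass}.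
\end{proof}

By Lemma~\ref{lem:edges}(a), a function $B$ satisfies $B\sim b_s$ for at most one node $s$. For $S\in J$, the relation ``$s\in S$ and $B\sim b_s$'' is expressed in $N_J[G]$ from $B$ and the class $\mathbf b_S$.

\section{Finite supports: Class-Bounding fails}\label{sec:fin}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $\mathfrak M=(V,\mathcal C)$, let $G$ be generic, $N=N_{J_{\mathrm{fin}}}[G]$, and let $\mathcal C_1$ be the family of classes of $N$. By Proposition~\ref{prop:MK}, $\mathcal C_1\supseteq\mathcal C$ and $N\models\mathrm{MK}$. With the class parameters $T$ and $b_\emptyset$, let $\varphi(n,X)$ say: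
\begin{quote}
if $n\in\omega$, then for $k<n$ the section $X_k$ is a function $\mathrm{Ord}\to2$ with $(b_\emptyset,X_k)$ good, and $X_k\not\sim X_l$ for $k<l<n$.
\end{quote}
This formula has no class quantifiers.

For $x\notin\omega$ every class $X$ satisfies $\varphi(x,X)$. For $n\in\omega$ let $S=\{\emptyset\}\cup\{\langle(0,k)\rangle:k<n\}\in J_{\mathrm{fin}}$. The class $X\subseteq n\times V$ with $X_k=b_{\langle(0,k)\rangle}$ is definable from $\mathbf b_S$, and $\varphi(n,X)$ holds by Lemma~\ref{lem:edges}. So $N\models\forall x\exists X\varphi(x,X)$.

Suppose that $Z$ is a class of $N$ such that for every $n\in\omega$ there is $y$ with $\varphi(n,Z_y)$. Let $Z$ have an $S$-symmetric name, $S$ a finite subtree, let $n=|S|+1$, and take $y$ with $\varphi(n,Z_y)$. Write $X=Z_y$. By Proposition~\ref{prop:MK}(a) each $X_k$ has an $S$-symmetric name, and so has $b_\emptyset$. By Lemma~\ref{lem:recog}, for each $k<n$ there is $s_k\in S$ with $X_k\sim b_{s_k}$, and it is unique. The map $k\mapsto s_k$ is definable in $N$ from $Z$, $y$ and $\mathbf b_S$, so it is an element of $V$ by Proposition~\ref{prop:MK}(b). (This matters when $n$ is nonstandard.)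 It is injective because the $X_k$ are pairwise inequivalent. So $V$ contains an injection of $|S|+1$ into the finite set $S$, a contradiction.
\end{proof}

With well-founded supports this counterexample disappears: the tree $S=\{\emptyset\}\cup\{\langle(0,k)\rangle:k\in\omega\}$ is in $J_{\mathrm{wf}}$, and $\mathbf b_S$ lists infinitely many children of the root. What a well-founded support cannot contain is an infinite path.

\section{Well-founded supports}\label{sec:wf}

In this section $J=J_{\mathrm{wf}}$, $G$ is generic over the countable model $\mathfrak M\models\mathrm{MK}$, and $N=N_J[G]$, a model of $\mathrm{MK}$ by Proposition~\ref{prop:MK}.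

\subsection*{Dependent Choice fails}
For $n\in\omega$ call a class $X$ of $N$ an \emph{$n$-path} if $X\subseteq n\times V$ and, with the convention $X_{-1}=b_\emptyset$, for each $k<n$:
\[
X_k:\mathrm{Ord}\to2,\qquad X_k\not\sim b_\emptyset,\qquad(X_{k-1},X_k)\text{ is good.}
\]
The middle requirement excludes the edges back to the root. The sections $X_k$, $k<n$, are nonempty, so $X$ determines $n$.

\begin{lemma}\label{lem:path}
Let $X$ be an $n$-path with an $S$-symmetric name, $S\in J$, and let $s_{-1}=\emptyset$. For each $k<n$ there is a unique $s_k\in S$ with $X_k\sim b_{s_k}$, and $s_k$ is a child of $s_{k-1}$.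
\end{lemma}

\begin{proof}
All $X_k$, $-1\le k<n$, have $S$-symmetric names by Proposition~\ref{prop:MK}(a). For $0\le k<n$, Lemma~\ref{lem:recog} gives $(v_k,s_k)\in\mathrm{Ed}(S)$ with $X_{k-1}\sim b_{v_k}$ and $X_k\sim b_{s_k}$. By Lemma~\ref{lem:edges}(a) the node $s_k$ is unique, and $v_k=s_{k-1}$, since both $b_{v_k}$ and $b_{s_{k-1}}$ are equivalent to $X_{k-1}$. As $X_k\not\sim b_\emptyset$, we have $s_k\ne\emptyset$, so the edge $(s_{k-1},s_k)$ leads from a parent to a child.
\end{proof}

\begin{proposition}\label{prop:DC}
With the class parameters $T,b_\emptyset$, let $\varphi(X,Y)$ be the formula without class quantifiers that says: for all $n\in\omega$, if $X$ is an $n$-path, then $X\cup(\{n\}\times Y)$ is an $(n+1)$-path. Then $N\models\forall X\exists Y\varphi(X,Y)$, but no class $Z$ of $N$ satisfies $\varphi(Z^n,Z_n)$ for all $n\in\omega$.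
\end{proposition}

\begin{proof}
If $X$ is not an $n$-path for any $n$, every $Y$ satisfies $\varphi(X,Y)$. If $X$ is an $n$-path, take $s_{n-1}$ from Lemma~\ref{lem:path}, let $s'$ be any child of it, and let $Y=b_{s'}$. Then $X_{n-1}\sim b_{s_{n-1}}$, so $(X_{n-1},Y)$ is good by Lemma~\ref{lem:edges}(b) and $\sim$-invariance, and $Y\not\sim b_\emptyset$ by Lemma~\ref{lem:edges}(a).

Suppose $\varphi(Z^n,Z_n)$ holds for all $n\in\omega$. Since $Z^0=\emptyset$ is a $0$-path and $Z^{n+1}=Z^n\cup(\{n\}\times Z_n)$, induction in $N$ shows that each $Z^n$ is an $n$-path. Let $Z$ have an $S$-symmetric name, $S\in J_{\mathrm{wf}}$; then so has each $Z^n$. Lemma~\ref{lem:path}, applied to $Z^{k+1}$, gives a unique $s_k\in S$ with $Z_k\sim b_{s_k}$, and $s_k$ is a child of $s_{k-1}$. The function $k\mapsto s_k$ on $\omega$ is definable in $N$ from $Z$ and $\mathbf b_S$, so it is in $V$, and $\bigcup_ks_k$ is a branch through $S$. This contradicts the well-foundedness of $S$.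
\end{proof}

\subsection*{Class-Bounding holds}
Suppose every set $x$ has a witness $X$ in $N$, with a name supported by some tree in $J_{\mathrm{wf}}$. A class that collects witnesses needs one support for all of them, and the union of the individual supports may be unbounded or ill-founded; the finite initial parts of a branch, for example, are well-founded trees whose union is not. We therefore move the supports by automorphisms. All nodes outside the support $S$ of the parameters receive one common color $\delta$, which restores boundedness, and each support receives its own tag, so that a branch that leaves $S$ must stay in a single support. Two points need care. The moved condition must be made compatible with the original one, or we lose density. And the final selection of a witness for $x$ must not use $G$, which is not a class of $N$ (from $G$ one defines $Z_n=b_{h\restriction(n+1)}$ for a branch $h$ of $\mathbb S$, contrary to Proposition~\ref{prop:DC}).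

\begin{proposition}\label{prop:CB}
If $\mathfrak M\models\mathrm{MK}^*$, then $N\models\mathrm{MK}^*$.
\end{proposition}

\begin{proof}
Let $N\models\forall x\exists X\varphi(x,X,\bar\Gamma^G)$, where $\varphi$ is arbitrary, set parameters are suppressed, and the names $\bar\Gamma$ are $S$-symmetric, $S\in J$, $S\subseteq\mathbb S_\delta$. Let $p\in G$ force $\forall x\exists X\varphi(x,X,\bar\Gamma)$. Steps 1--4 take place in $\mathfrak M$.

\emph{Step 1: collecting.} Let $U$ be the class of pairs $u=(x,q)$ with $x\in V$ and $q\le p$. For each such $u$, Lemma~\ref{lem:force}(c) and Lemma~\ref{lem:J} give $r\le q$, a tree $S'\in J$ with $S'\supseteq S$, an $S'$-symmetric name $\Delta$ with $r\Vdash\varphi(x,\Delta,\bar\Gamma)$, and $\eta>\delta$ with $S'\subseteq\mathbb S_\eta$. Such a quadruple is coded by the class with sections $\{r\},S',\Delta,\{\eta\}$. By Class-Bounding in $\mathfrak M$, in the form of Remark~\ref{rem:choice}(a), a single class codes a choice of $r_u,S_u,\Delta_u,\eta_u$ for all $u\in U$. This is the only use of the hypothesis $\mathfrak M\models\mathrm{MK}^*$. All objects indexed by $u$ below are defined uniformly from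 this class.

\emph{Step 2: moving.} Say that an entry \emph{has tag $\tau$} if it is of the form $(\delta,e(\tau,\zeta))$; every entry has at most one tag. As $D_{r_u}$ is a set, only set many tags occur in entries of its nodes. Let $\tau_u=e(o(u),\mu)$ for the least $\mu$ such that this tag does not occur in $D_{r_u}$. The map $u\mapsto\tau_u$ is injective. Let $v_u$ act on nodes entrywise by the permutation of $\mathrm{Ord}\times\mathrm{Ord}$ that exchanges $(\eta_u,\zeta)$ with $(\delta,e(\tau_u,\zeta))$ for all $\zeta$ and is the identity elsewhere. Then $v_u$ is an automorphism of $\mathbb S$ that preserves $\mathbb S_{\delta'}$ for $\delta'>\eta_u$ and fixes $\mathbb S_\delta\supseteq S$ pointwise. Let $\pi_u=v_u\circ m_{S,S_u,\eta_u}\in\mathcal G_S$. By Lemma~\ref{lem:move},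
\begin{equation}\label{eq:form}
\begin{gathered}
\text{every node of }\pi_u[S_u\setminus S]\text{ has the form }s^\frown a_1{}^\frown\cdots{}^\frown a_k\\
\text{with }s\in S,\ k\ge1,\text{ and all }a_i\text{ of tag }\tau_u.
\end{gathered}
\end{equation}
(The detour through the color $\eta_u$ is needed because $S_u$ may already contain entries of color $\delta$.) Put
\[
R_u=\pi_u[S_u]=S\cup\pi_u[S_u\setminus S]\in J,\qquad S^*=\bigcup_{u\in U}R_u,\qquad\Delta^*_u=\pi_u\Delta_u.
\]
The name $\Delta^*_u$ is $R_u$-symmetric, hence $S^*$-symmetric.

\emph{Step 3: $S^*\in J_{\mathrm{wf}}$.} $S^*$ is a class, a union of subtrees, and $S^*\subseteq\mathbb S_{\delta+1}$ by \eqref{eq:form}. Suppose $h$ is a branch through $S^*$. As $S$ is well-founded, there is a least $n$ with $h\restriction(n+1)\notin S$, and $h\restriction n\in S$. Let $m>n$. Then $h\restriction m\notin S$, so $h\restriction m\in\pi_u[S_u\setminus S]$ for some $u$; write it as in \eqref{eq:form}. The length of $s$ is at most $n$, because $s\in S$ and $h\restriction(n+1)\notin S$. It is at least $n$, because $h\restriction n\in\mathbb S_\delta$ has no entry of color $\delta$. So $s=h\restriction n$,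 and $h(n)=a_1$ has tag $\tau_u$. Thus $h(n)$ determines $u$, which is the same for all $m>n$, and $h$ is a branch through $R_u\in J_{\mathrm{wf}}$, a contradiction.

\emph{Step 4: amalgamating.} Fix $u=(x,q)\in U$ and write $r,\pi,R$ for $r_u,\pi_u,R_u$. From $r\Vdash\varphi(x,\Delta_u,\bar\Gamma)$ and $\pi\bar\Gamma=\bar\Gamma$ we get $\pi r\Vdash\varphi(x,\Delta_u^*,\bar\Gamma)$ by Lemma~\ref{lem:force}(d). All these names are $R$-symmetric, so $(\pi r)|R\Vdash\varphi(x,\Delta_u^*,\bar\Gamma)$ by Lemma~\ref{lem:restrict}. The domain of $(\pi r)|R$ is the subtree
\[
\pi[D_r]\cap\pi[S_u]=\pi[D_r\cap S_u]=(D_r\cap S)\cup D,\qquad\text{where }D=\pi[D_r\cap(S_u\setminus S)].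
\]
On $D_r\cap S$ the functions $f_{\pi r}$ and $f_r$ agree, since $\pi$ fixes $S$. The set $D$ is disjoint from $D_r$, since by \eqref{eq:form} its nodes contain an entry of tag $\tau_u$. Hence
\[
r'_u=(\alpha_r,\ t_r,\ f_r\cup f_{\pi r}\restriction D)
\]
is a condition; its domain is the union of the subtrees $D_r$ and $(D_r\cap S)\cup D$. By \eqref{eq:flat} it extends both $r$ and $(\pi r)|R$. So $r'_u\le q$ and $r'_u\Vdash\varphi(x,\Delta_u^*,\bar\Gamma)$. Let $r^*_u=r'_u|S^*$. By Step 3 and Lemma~\ref{lem:restrict},
\begin{equation}\label{eq:star}
r^*_u\Vdash\varphi(x,\Delta^*_u,\bar\Gamma).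
\end{equation}
The maps $u\mapsto r'_u$ and $u\mapsto r^*_u$ and $K=\{(u,z,w):u\in U,\ w\Vdash z\in\Delta^*_u\}$ are classes of $\mathfrak M$, hence of $N$.

\emph{Step 5: choosing in $N$.} Let $g=G\cap P_{S^*}=\dot g_{S^*}^G$, a class of $N$ because $S^*\in J$. For each set $x$ the class $\{r'_{(x,q)}:q\le p\}$ is dense below $p\in G$, so some $r'_{(x,q)}$ is in $G$, and then $r^*_{(x,q)}\in g$. Let $u_x$ be the $W$-least $u\in U$ with first coordinate $x$ and $r^*_u\in g$. By comprehension in $N$,
\[
Z=\{(x,z):\exists w\in g\ (u_x,z,w)\in K\}
\]
is a class of $N$. We claim $Z_x=(\Delta^*_{u_x})^G$. If $z\in Z_x$, some $w\in G$ forces $z\in\Delta^*_{u_x}$, and the Truth Lemma applies. Conversely, if $z\in(\Delta^*_{u_x})^G$, some $w\in G$ forces $z\in\Delta^*_{u_x}$, and by Lemma~\ref{lem:restrict} so does $w|S^*\in g$. As $r^*_{u_x}\in G$, \eqref{eq:star} gives $N\models\varphi(x,Z_x,\bar\Gamma^G)$ for every $x$.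
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c), given (a)]
The model $(V,\mathcal C_0)$ is countable and satisfies $\mathrm{MK}^*$. Take it as the ground model $\mathfrak M$ and let $\mathcal C_2$ be the family of classes of $N_{J_{\mathrm{wf}}}[G]$. Propositions~\ref{prop:DC} and~\ref{prop:CB} give the claim.
\end{proof}

\section{A subfamily satisfying $\mathrm{MK}^{**}$}\label{sec:inner}

It remains to prove part (a). We thin out the classes of $(V,\mathcal C)$ to those obtained by iterating definability over $(V,\in,W)$, in the manner of the constructible hierarchy. The iteration runs along class well-orders, which may be longer than $\mathrm{Ord}$, and it produces a definable well-order of the classes that it reaches. The task is to show comprehension for the thinned family. We work in $\mathrm{MK}$; countability is not used.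

\subsection*{Class well-orders}
A \emph{class well-order} $\Lambda$ is a class linear order of a class $I$, its \emph{field}, in which every nonempty subclass has a least element. For $H\subseteq I\times V$ and $i\in I$ let $H\restriction i=\{(j,z)\in H:j<_\Lambda i\}$.

\begin{lemma}[Class recursion]\label{lem:rec}
Let $F$ be a definable operation that assigns a class $F(i,X)$ to each set $i$ and class $X$, and let $\Lambda$ be a class well-order with field $I$. There is a unique class $H\subseteq I\times V$ with $H_i=F(i,H\restriction i)$ for all $i\in I$.
\end{lemma}

\begin{proof}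
By comprehension, the $i\in I$ for which there is not exactly one solution on $\{j:j\le_\Lambda i\}$ form a class. Suppose it has a least element $i$. The solutions on the segments $\{j:j\le_\Lambda i'\}$, $i'<_\Lambda i$, extend one another by uniqueness, and their union $H'$ is a class by comprehension. It is the only solution below $i$, so $H'\cup(\{i\}\times F(i,H'))$ is the only solution up to $i$, a contradiction. The union of the solutions for all $i\in I$ is $H$.
\end{proof}

An order-preserving class map $f$ of a class well-order into itself satisfies $f(i)\ge i$, as a least counterexample $i$ would give the smaller counterexample $f(i)$. Given $\Lambda,\Lambda'$, map each $i$ by recursion to the $\Lambda'$-least element not yet in the range, as long as there is one. This shows that one of $\Lambda,\Lambda'$ is isomorphic to an initial segment of the other; by the first remark the segment and the isomorphism are unique. We speak of the \emph{order types} of class well-orders and denote their collection by $\Theta$; a statement about $\xi\in\Theta$ is an isomorphism-invariant statement about class well-orders. A \emph{definable map} $x\mapsto\xi_x$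 from $V$ to $\Theta$ is a formula $\psi(x,\Lambda)$ such that for each $x$ the $\Lambda$ with $\psi(x,\Lambda)$ form exactly one type. Let $\eta<\xi$ if $\eta$ is the type of a proper initial segment of an order of type $\xi$. This is a linear order, and we use three facts. Adding a last point gives $\xi+1$. If $\Lambda$ embeds into $\Lambda'$, the type of $\Lambda$ is at most that of $\Lambda'$, by the remark on order-preserving maps. Every nonempty definable collection of types has a least member: if a member $\Lambda$ is not least, take the least $i$ such that the type of $\{j:j<_\Lambda i\}$ is a member.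

\subsection*{The hierarchy}
Let $\mathcal L$ be the internal set of two-sorted formulas with the atomic formulas of Section~\ref{sec:conv}, a symbol for the relation $W$ between sets, and symbols $\lhd,\blacktriangleleft$ for two binary relations between classes. Suppose a family of classes $\{E_c:c\in I\}$ is coded by a class $E\subseteq I\times V$, one index for each member, and two class relations on $I$ are given. This codes an $\mathcal L$-structure $\mathfrak A$ with set part $V$. Assignments are finite functions into $V\sqcup I$, hence sets, so by recursion on the length of formulas $\mathfrak A$ has a unique satisfaction class for $\mathcal L$. On genuine formulas it agrees with truth in $\mathfrak A$, by external induction. A \emph{definition over $\mathfrak A$} is a triple $(e,\bar E,y)$ with $e\in\mathcal L$, $\bar E$ a tuple of classes of $\mathfrak A$ of the length required by $e$, and $y\in V$; it defines the class $\{x:\mathfrak A\models e[x,y,\bar E]\}$. One set parameter suffices, since finite tuples of sets are sets. $\mathrm{Def}(\mathfrak A)$ is the collection of classes so defined. (In this section $e$ denotes a member of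 $\mathcal L$.)

For $\xi\in\Theta$ define $\mathfrak A_\xi=(V,\mathcal R_\xi;\in,W,\lhd,\blacktriangleleft)$ by recursion:
\begin{itemize}
\item $\mathcal R_\xi=\bigcup_{\eta<\xi}\mathrm{Def}(\mathfrak A_\eta)$;
\item $\mathrm{lev}(X)$ is the least $\eta$ with $X\in\mathrm{Def}(\mathfrak A_\eta)$, and $X\blacktriangleleft Y$ if $\mathrm{lev}(X)<\mathrm{lev}(Y)$;
\item $X\lhd Y$ if $\mathrm{lev}(X)<\mathrm{lev}(Y)$, or both levels equal $\eta$ and the least definition of $X$ over $\mathfrak A_\eta$ precedes that of $Y$, where definitions $(e,\bar E,y)$ are compared first by $e$ (via $W$), then by $\bar E$ (lexicographically via the relation $\lhd$ of $\mathfrak A_\eta$), then by $y$ (via $W$).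
\end{itemize}
The relation $\lhd$ will choose witnesses; the relation $\blacktriangleleft$ lets $\mathfrak A_\xi$ speak about the earlier structures $\mathfrak A_\eta$.

To carry this out in $\mathrm{MK}$, let $\Lambda$ be a class well-order of type $\xi$ with field $I$, and for $i\in I$ let $\eta_i$ be the type of $\{j:j<_\Lambda i\}$. A class $X$ of level $\eta_i$ whose least definition over $\mathfrak A_{\eta_i}$ is $(e,\bar E,y)$ is coded by $(i,e,\bar c,y)$, where $\bar c$ is the tuple of codes of $\bar E$, all with first entries $<_\Lambda i$. The code is a set because it uses the element $i$ of the field and not the type. At stage $i$ of a recursion along $\Lambda$ we are given the codes with first entry $<_\Lambda i$, their extensions and the two relations on them. These code $\mathfrak A_{\eta_i}$. We form its satisfaction class and keep the triples $(e,\bar c,y)$ that define a class defined neither by an earlier code nor by a preceding triple. The stage outputs the codes $(i,e,\bar c,y)$ for these triples, their extensions, and the relations on the codes with first entry $\le_\Lambda i$. Least definitions exist because, by induction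 on $i$, every nonempty class of codes with first entry $<_\Lambda i$ has a $\lhd$-least element: minimize the first entry $j$, then $e$, then one after the other the entries of $\bar c$ (induction hypothesis for $j$), then $y$. The same argument shows that $\lhd$ well-orders the class of all codes. By uniqueness in Lemma~\ref{lem:rec}, an isomorphism $\Lambda\cong\Lambda'$ induces a bijection of codes that preserves extensions and relations, so $\mathfrak A_\xi$ depends only on $\xi$. For $\eta<\xi$,
\[
\mathcal R_\eta=\{X\in\mathcal R_\xi:\mathrm{lev}(X)<\eta\},
\]
and the relations of $\mathfrak A_\eta$ are the restrictions of those of $\mathfrak A_\xi$.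

\begin{proposition}\label{prop:R}
There are a family $\mathcal R\subseteq\mathcal C$ with $\mathrm{Def}(\mathfrak A_0)\subseteq\mathcal R$ and relations $\lhd,\blacktriangleleft$ on $\mathcal R$, with $\lhd$ a linear order, such that $\mathfrak A=(V,\mathcal R;\in,W,\lhd,\blacktriangleleft)$ satisfies comprehension for all formulas of the expanded language, and every nonempty collection of members of $\mathcal R$ definable in $\mathfrak A$ has a $\lhd$-least member.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) from Proposition~\ref{prop:R}]
Let $\mathcal C_0=\mathcal R$. All sets, the class $W$ and the order of the ordinals are in $\mathrm{Def}(\mathfrak A_0)\subseteq\mathcal R$. The sets are those of $V$; extensionality, foundation and replacement are universal statements about classes and pass from $\mathcal C$ to $\mathcal R$, as does the fact that $W$ and $\mathrm{Ord}$ are well-ordered. Comprehension holds, so $(V,\mathcal R)\models\mathrm{MK}$. If $\forall x\exists X\varphi(x,X)$ holds in $(V,\mathcal R)$, then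
\[
Z=\{(x,z):z\text{ belongs to the $\lhd$-least }X\in\mathcal R\text{ with }\varphi(x,X)\}
\]
is in $\mathcal R$ by comprehension in the expanded language, and $\varphi(x,Z_x)$ holds for all $x$. If $\forall X\exists Y\varphi(X,Y)$ holds in $(V,\mathcal R)$, let $F(\alpha,X)$ be the $\lhd$-least $Y$ with $\varphi(X,Y)$. The proof of Lemma~\ref{lem:rec} uses only comprehension for formulas that mention $F$, so it can be run in $\mathfrak A$ along $\mathrm{Ord}$. It gives $Z\in\mathcal R$ with $Z_\alpha=F(\alpha,Z^\alpha)$, that is, $\varphi(Z^\alpha,Z_\alpha)$, for all $\alpha$.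
\end{proof}

Proposition~\ref{prop:R} is easy if the hierarchy closes off at some stage. Suppose $\mathrm{Def}(\mathfrak A_\xi)\subseteq\mathcal R_\xi$ for some $\xi$, and let $\mathfrak A=\mathfrak A_\xi$. Comprehension in $\mathfrak A$ is the inclusion just assumed, read for genuine formulas. We have $\xi>0$ because $\mathrm{Def}(\mathfrak A_0)\ne\emptyset=\mathcal R_0$, so $\mathrm{Def}(\mathfrak A_0)\subseteq\mathcal R_\xi$. A definable collection of members of $\mathcal R_\xi$ corresponds to a class of codes, which has a $\lhd$-least element if it is nonempty.

\subsection*{The hierarchy that never closes off}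
From now on assume that $\mathrm{Def}(\mathfrak A_\xi)\not\subseteq\mathcal R_\xi$ for all $\xi\in\Theta$, that is, \emph{every level is occupied}. Let $\mathcal R=\bigcup_{\xi\in\Theta}\mathcal R_\xi$, with the unions of the relations. The structure $\mathfrak A$ is definable in $(V,\mathcal C)$. A nonempty definable collection of members of $\mathcal R$ has a $\lhd$-least member: take the least level $\eta$ that occurs and minimize among the codes for $\mathfrak A_{\eta+1}$.

For comprehension we reflect truth in $\mathfrak A$ to some $\mathfrak A_\xi$. Reflection requires a bound for class many types $\xi_x$, $x\in V$. The obvious bound is the sum of representatives, but choosing one representative of each $\xi_x$ is an instance of Class-Bounding, which is not available. We avoid the choice by showing that each type has a canonical representative. It is read off from $\mathfrak A_\xi$, once we know that every class of $\mathfrak A_\xi$ is definable in $\mathfrak A_\xi$ from a set and can therefore be indexed by a set without reference to $\Lambda$.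

For coded structures $\mathfrak B\subseteq\mathfrak B'$ with set part $V$, $\mathfrak B\prec\mathfrak B'$ means that their satisfaction classes agree for all $e\in\mathcal L$ and all parameters from $\mathfrak B$. Recall the Tarski--Vaught test: $\mathfrak B\prec\mathfrak B'$ holds if every existential statement with parameters from $\mathfrak B$ that is true in $\mathfrak B'$ has a witness in $\mathfrak B$. Its proof is an induction on the length of $e$, which is available in $\mathrm{MK}$.

\begin{lemma}\label{lem:noelem}
If $\nu<\xi$, then $\mathfrak A_\nu\not\prec\mathfrak A_\xi$.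
\end{lemma}

\begin{proof}
Let $X\in\mathrm{Def}(\mathfrak A_\nu)\setminus\mathcal R_\nu$ be defined over $\mathfrak A_\nu$ by $(e,\bar E,y)$; then $X\in\mathcal R_\xi$. If $\mathfrak A_\nu\prec\mathfrak A_\xi$, the same triple defines $X$ over $\mathfrak A_\xi$, so $\mathfrak A_\xi\models\exists Z\forall x(x\in Z\leftrightarrow e(x,y,\bar E))$. Then this holds in $\mathfrak A_\nu$, and the witness there is a member of $\mathcal R_\nu$ equal to $X$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:pointwise}
For every $X\in\mathcal R_\xi$ there are $e\in\mathcal L$ and $y\in V$ such that $X$ is the unique class with $\mathfrak A_\xi\models e[X,y]$.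
\end{lemma}

\begin{proof}
Let $\mathcal H\subseteq\mathcal R_\xi$ be the family of classes with this property; its codes form a class. Let $\mathfrak H=(V,\mathcal H)$ carry the restricted relations. Suppose $\mathfrak A_\xi\models\exists Z\,\theta(Z,y,\bar A)$ with $\bar A$ in $\mathcal H$. The $\lhd$-least witness is the unique $Z$ with $\theta(Z,y,\bar A)\wedge\forall Z'(Z'\lhd Z\to\neg\theta(Z',y,\bar A))$, and replacing the $\bar A$ by their definitions defines it from a finite tuple of sets. So it is in $\mathcal H$. Witnesses for set quantifiers are in $V$. Hence $\mathfrak H\prec\mathfrak A_\xi$.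

Suppose $\mathcal H\ne\mathcal R_\xi$, and let $\nu<\xi$ be the least level of a class in $\mathcal R_\xi\setminus\mathcal H$. Then $\mathcal R_\nu\subseteq\mathcal H$. If $\mathcal H=\mathcal R_\nu$, then $\mathfrak A_\nu\prec\mathfrak A_\xi$, against Lemma~\ref{lem:noelem}. So $\mathcal H$ has members of level $\ge\nu$; let $Y$ be one of least level $\eta\ge\nu$. Then $\mathcal H\cap\mathcal R_\eta=\mathcal R_\nu$. For $e\in\mathcal L$ let $e^Y$ be $e$ with all class quantifiers bounded to $\{X:X\blacktriangleleft Y\}$. This collection is $\mathcal R_\nu$ when computed in $\mathfrak H$ and $\mathcal R_\eta$ when computed in $\mathfrak A_\xi$. So, for parameters in $V\cup\mathcal R_\nu$,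
\[
\mathfrak A_\nu\models e\iff\mathfrak H\models e^Y\iff\mathfrak A_\xi\models e^Y\iff\mathfrak A_\eta\models e .
\]
Thus $\mathfrak A_\nu\prec\mathfrak A_\eta$, and $\eta=\nu$ by Lemma~\ref{lem:noelem}. Let $X$ be any class of level $\nu$, defined over $\mathfrak A_\nu$ by $(e,\bar E,y)$ with $\bar E$ in $\mathcal R_\nu\subseteq\mathcal H$. Then $X=\{x:\mathfrak A_\xi\models e^Y[x,y,\bar E]\}$ and $X\in\mathcal R_\xi$, so $X$ is the only witness in $\mathfrak A_\xi$ to $\exists Z\forall x(x\in Z\leftrightarrow e^Y(x,y,\bar E))$, a statement with parameters in $V\cup\mathcal H$. Hence $X\in\mathcal H$. So all classes of level $\nu$ are in $\mathcal H$, contrary to the choice of $\nu$.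
\end{proof}

Index each $X\in\mathcal R_\xi$ by the $W$-least pair $(e,y)$ as in Lemma~\ref{lem:pointwise}. This gives a class $c(\xi)$ that codes $\mathfrak A_\xi$ and depends only on $\xi$. Let $w(\xi)$ be the class of indices of those $X\in\mathcal R_\xi$ that are $\lhd$-least in their level, ordered by $\lhd$. Since every level $\eta<\xi$ is occupied, $\mathrm{lev}$ shows that $w(\xi)$ is a class well-order of type $\xi$, and it depends only on $\xi$.

\begin{lemma}\label{lem:bound}
If $x\mapsto\xi_x$ is a definable map from $V$ to $\Theta$, there is $\xi\in\Theta$ with $\xi_x\le\xi$ for all $x$.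
\end{lemma}

\begin{proof}
Let $\psi(x,\Lambda)$ define the map. The pairs $(x,z)$ such that $z\in w(\xi)$ for the type $\xi$ of some (equivalently, every) $\Lambda$ with $\psi(x,\Lambda)$ form a class by comprehension. So the sum of the orders $w(\xi_x)$, arranged along $W$, is a class. It is a class well-order (minimize $x$, then the element of $w(\xi_x)$), and each $w(\xi_x)$ embeds into it.
\end{proof}

\begin{lemma}[Reflection]\label{lem:reflect}
For each genuine formula $\chi$ of the expanded language and each $\xi_0\in\Theta$ there is $\xi>\xi_0$ such that $\mathfrak A_\xi\models\chi\iff\mathfrak A\models\chi$ for all parameters in $V\cup\mathcal R_\xi$.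
\end{lemma}

\begin{proof}
Write $\chi$ with $\exists,\neg,\wedge$. Let $\zeta\in\Theta$. Using the indices of $c(\zeta)$, a subformula $\exists Y\theta$ of $\chi$ together with parameters from $V\cup\mathcal R_\zeta$ is coded by a set $x$. Let $\xi_x=\eta+1$, where $\eta$ is the least level of a $Y\in\mathcal R$ with $\mathfrak A\models\theta$, and $\xi_x=0$ if there is no such $Y$ or $x$ is not such a code. As $\chi$ has finitely many subformulas and $\mathfrak A$ is definable, this is a definable map. By Lemma~\ref{lem:bound} there is a least $\Phi(\zeta)>\zeta$ that bounds all $\xi_x$. Let $\xi_{n+1}=\Phi(\xi_n)$. The canonical representatives turn this into a recursion on classes, so $\langle w(\xi_n):n\in\omega\rangle$ is a class by Lemma~\ref{lem:rec}. By Lemma~\ref{lem:bound} the $\xi_n$ have an upper bound, hence a least one, $\xi$. The sequence is strictly increasing, so every $\eta<\xi$ is below some $\xi_n$, and $\mathcal R_\xi=\bigcup_n\mathcal R_{\xi_n}$.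

We show by induction on the subformulas of $\chi$ that $\mathfrak A_\xi$ and $\mathfrak A$ agree for parameters in $V\cup\mathcal R_\xi$. For atomic formulas, the relations of $\mathfrak A_\xi$ are restrictions of those of $\mathfrak A$. The steps for $\neg$, $\wedge$ and $\exists x$ are immediate, as both structures have the same sets. For $\exists Y\theta$, a witness in $\mathfrak A_\xi$ is one in $\mathfrak A$ by the induction hypothesis. Conversely, the parameters lie in some $V\cup\mathcal R_{\xi_n}$, so if $\mathfrak A\models\exists Y\theta$, there is a witness in $\mathcal R_{\xi_{n+1}}\subseteq\mathcal R_\xi$, and the induction hypothesis applies to it.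
\end{proof}

Now let $\chi(x,y,\bar A)$ be a formula of the expanded language with $\bar A$ in $\mathcal R$. Take $\xi_0$ with $\bar A$ in $\mathcal R_{\xi_0}$ and $\xi>\xi_0$ as in Lemma~\ref{lem:reflect}. Then
\[
\{x:\mathfrak A\models\chi(x,y,\bar A)\}=\{x:\mathfrak A_\xi\models\chi(x,y,\bar A)\}\in\mathrm{Def}(\mathfrak A_\xi)\subseteq\mathcal R_{\xi+1}\subseteq\mathcal R .
\]
So $\mathfrak A$ satisfies comprehension, and $\mathrm{Def}(\mathfrak A_0)=\mathcal R_1\subseteq\mathcal R$. This proves Proposition~\ref{prop:R} and completes the proof of Theorem~\ref{thm:main}.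

\begin{thebibliography}{1}

\bibitem{AF}
Carolin Antos and Sy-David Friedman, \emph{Hyperclass Forcing in Morse-Kelley Class Theory}, arXiv:1510.04082 (2015).

\end{thebibliography}
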